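# Volumes of complements of lifted geodesics, and why the canonical lift is not always the smallest

## 1. The canonical lift as the expected minimizer

Let $\Sigma$ be a complete, orientable hyperbolic surface of finite area and $\gamma$ a closed geodesic on it. Over $\gamma$, in the three-dimensional bundle of tangent lines, there are many knots that project to $\gamma$, and one of them is distinguished: over each point, choose the tangent line of $\gamma$. Suppose that the complements of all these knots are hyperbolic. Which knot has the complement of smallest volume? One would first guess the distinguished one, since it involves no arbitrary choice and no superfluous twisting around the fibers. This guess is a conjecture in José Andrés Rodríguez Migueles, "A lower bound for the volumes of complements of periodic geodesics", arXiv:1711.10757 (2017). In these notes we test it and then show that it is false. First, the precise terms.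

**Definition (bundle, rotations, fiber class).** $PT\Sigma=PT^1\Sigma$ is the projective unit tangent bundle, whose points are pairs $(x,\ell)$ with $x\in\Sigma$ and $\ell$ a line in $T_x\Sigma$. Its projection is $p:PT\Sigma\to\Sigma$. For $\theta\in\mathbb R/\pi\mathbb Z$, $R_\theta$ rotates lines counterclockwise by $\theta$. The fiber class $h$ is the loop of lines that turns counterclockwise through $\pi$.

**Definition (canonical lift, lift).** Closed geodesics are primitive, that is, traversed exactly once, and parametrized as $\gamma:\mathbb S^1\to\Sigma$. The canonical lift $\hat\gamma(t)$ is the tangent line of $\gamma$ at $\gamma(t)$. A lift of $\gamma$, written $\tilde\gamma\to\gamma$, is an embedding $\tilde\gamma:\mathbb S^1\to PT\Sigma$ with $p\circ\tilde\gamma=\gamma$.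

The map $\hat\gamma$ is an embedding. If two times $t_1\ne t_2$ gave the same line with the same direction, $\gamma$ would not be primitive. If the directions were opposite, then $\gamma(t_1+s)=\gamma(t_2-s)$ for all $s$, and at the midpoint we would get $\dot\gamma=-\dot\gamma$.

Every continuous map over $\gamma$ has the form $t\mapsto R_{\theta(t)}\hat\gamma(t)$ with $\theta:\mathbb S^1\to\mathbb R/\pi\mathbb Z$ continuous. For example, a constant $\theta$ always gives a lift. For non-constant $\theta$, embeddedness is a condition at the double points only: if $\gamma(t_1)=\gamma(t_2)$ with tangent lines $\ell_1\neq\ell_2$, we need $R_{\theta(t_1)}\ell_1\ne R_{\theta(t_2)}\ell_2$.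

A lift is locally the graph $\{y=0,\ \phi=\theta(x)\}$ of a continuous function over an arc $y=0$ of $\gamma$. The shear $(x,y,\phi)\mapsto(x,y,\phi-\theta(x))$ straightens it, so lifts are locally flat. Thus the complement $M_{\tilde\gamma}$ of a normal neighborhood of $\tilde\gamma$ is well defined, and its interior is $PT\Sigma\setminus\tilde\gamma$. We do not distinguish between the two.

**Definition (filling).** $\gamma$ is filling if every component (face) of $\Sigma\setminus\gamma$ is a disk or a once-punctured disk.

For example, a figure-eight geodesic on a thrice-punctured sphere is filling: it has three faces, each with one puncture. We will construct it in Section 5.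

By a theorem of Foulon and Hasselblatt, denoted [FH] below, if $\gamma$ is filling, then for every lift $\tilde\gamma$ the manifold $M_{\tilde\gamma}$ has a complete hyperbolic metric of finite volume. By Mostow–Prasad rigidity the metric is unique, so $\mathrm{Vol}(M_{\tilde\gamma})$ makes sense.

**Conjecture.** For $\gamma$ a filling primitive closed geodesic on a hyperbolic surface,
$$\mathrm{Vol}(M_{\hat\gamma})=\min_{\tilde\gamma\to\gamma}\mathrm{Vol}(M_{\tilde\gamma}).\tag{1}$$

## 2. Twisting along the fibers, and a test on curves with few disk faces

To test (1) we must know all lifts. Let $\gamma$ be a filling primitive closed geodesic whose self-intersections are all double points (they are then transverse). Choose one point in every disk face, let $P$ be the finite set of these points, and put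
$$\Sigma^\circ=\Sigma\setminus P,\qquad N=PT(\Sigma^\circ)\setminus\hat\gamma .$$
Now every face of $\gamma$ in $\Sigma^\circ$ is a once-punctured disk. For $p\in P$ let $D_p$ be a small disk around $p$, disjoint from $\gamma$, and let $T_p$ be the torus of lines over $\partial D_p$. Let $\mu_p\in H_1(T_p)$ be the class of a section of $PT|_{D_p}$ restricted to the counterclockwise $\partial D_p$. Any two sections over a disk are homotopic, so $\mu_p$ is well defined, and $\mu_p$ is the meridian of the solid torus $PT|_{D_p}$. Write $N(\sigma_p)_{p\in P}$ for the Dehn filling of $N$ in which a solid torus with meridian $\sigma_p$ is glued to each $T_p$. Thus $PT\Sigma\setminus\hat\gamma=N(\mu_p)_{p\in P}$.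

For a continuous $u:\Sigma^\circ\to\mathbb R/\pi\mathbb Z$ define the homeomorphism $F_u(x,\ell)=(x,R_{u(x)}\ell)$ of $PT(\Sigma^\circ)$.

**Lemma 1.** (a) If $u$ has degree $d_p$ on $\partial D_p$, then $F_u\circ\hat\gamma$ is a lift of $\gamma$ whose complement is homeomorphic to $N(\mu_p-d_ph)_{p\in P}$. (b) Every lift of $\gamma$ can be carried, by an ambient isotopy of $PT\Sigma$ over $\mathrm{id}_\Sigma$, to $F_u\circ\hat\gamma$ for some $u$.

**Proof of (a).** $F_u$ is a homeomorphism over the identity, so $F_u\circ\hat\gamma$ is an embedding over $\gamma$. On $T_p$ we have $F_{u*}h=h$ and $F_{u*}\mu_p=\mu_p+d_ph$. The complement of $F_u(\hat\gamma)$ in $PT\Sigma$ is $PT(\Sigma^\circ)\setminus F_u(\hat\gamma)$ filled along the $\mu_p$. The map $F_u^{-1}$ carries this to $N$ filled along $F_{u*}^{-1}\mu_p=\mu_p-d_ph$.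

**Proof of (b), step 1: make $\theta$ single-valued at the double points.** Let $\tilde\gamma=R_\theta\hat\gamma$, and let $v=\gamma(t_1)=\gamma(t_2)$ be a double point with tangent lines $\ell_1\ne\ell_2$. Put $L_i=R_{\theta(t_i)}\ell_i$, so $L_1\neq L_2$. The line $R_{\theta(t_1)}\ell_2$ differs from $R_{\theta(t_1)}\ell_1=L_1$. So $L_2$ and $R_{\theta(t_1)}\ell_2$ both lie in the open interval $PT_v\setminus\{L_1\}$. Hence there is a vector field $f_0$ on the circle $PT_v$, zero on a neighborhood $J$ of $L_1$, whose time-one flow carries $L_2$ to $R_{\theta(t_1)}\ell_2$. Trivialize $PT$ over a disk $W\ni v$ so small that the branch of $\tilde\gamma$ through $L_1$ stays in $W\times J$ over $W$. Let $\chi$ be a bump function supported in $W$ with $\chi(v)=1$, and flow along $\chi(x)f_0(\phi)\partial_\phi$. This is an ambient isotopy over the identity. It does not move the branch through $L_1$, and after time one the new function satisfies $\theta(t_2)=\theta(t_1)$, with $\theta(t_1)$ unchanged. Do this at all double points, with disjoint disks $W$.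

**Step 2: extend $\theta$ over the surface.** Now $\theta$ is a continuous function on the graph $\gamma(\mathbb S^1)$. For each face of $\Sigma^\circ$ there is a map $\psi:S^1\times[0,1)\to\Sigma^\circ$ that is a homeomorphism of $S^1\times(0,1)$ onto the face and runs along the boundary path of the face on $S^1\times 0$. Extend $\theta\circ\psi|_{S^1\times0}$ to $S^1\times[0,1)$ constantly in the radial direction. The disjoint union of the half-open annuli maps properly onto $\Sigma^\circ$, so $\Sigma^\circ$ carries the quotient topology, and the extensions define a continuous $u$ on $\Sigma^\circ$ with $u\circ\gamma=\theta$. Then $\tilde\gamma=F_u\circ\hat\gamma$. $\square$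

Which degrees occur? Homotopy classes of maps $\Sigma^\circ\to\mathbb R/\pi\mathbb Z$ correspond to $\mathrm{Hom}(H_1(\Sigma^\circ),\mathbb Z)$. If $\Sigma$ has a puncture, the loops $\partial D_p$ are part of a basis of $H_1(\Sigma^\circ)$, and all integers $d_p$ occur. If $\Sigma$ is closed, the only relation among the $\partial D_p$ is that their sum is zero, and any $|P|-1$ of them are part of a basis. So the tuples $(d_p)$ that occur are those with $\sum d_p=0$.

Here are the two simplest cases. If $\gamma$ has no disk face, as for the figure eight on the thrice-punctured sphere, then $P=\emptyset$. By Lemma 1 every lift has complement homeomorphic to $N=M_{\hat\gamma}$, so all volumes are equal and (1) holds with equality for every lift. If $\gamma$ has exactly one disk face and $\Sigma$ has a puncture, the complements are exactly the manifolds $N(\mu+kh)$, $k\in\mathbb Z$, and the canonical lift is $k=0$. This is a one-parameter family, and the guess says that $k=0$ is the best parameter. It is in such families that we will contradict it.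

## 3. Two families of counterexamples

The conjecture is false, both on punctured and on closed surfaces. This is what we prove.

**Theorem 1.** For every odd $n\ge3$ there are a complete hyperbolic sphere $\Sigma_n$ of finite area with $n+1$ punctures, a filling primitive closed geodesic $\gamma_n\subset\Sigma_n$ with $n$ double points, and 3-manifolds $M_{n,s}$ $(s\in\mathbb Z)$ such that:

1. The complements of the lifts of $\gamma_n$ are, up to homeomorphism, exactly the $M_{n,s}$, $s\in\mathbb Z$. The canonical lift has $s=n-2$, and $M_{n,s}\cong M_{n,-s}$.
2. There is $n_0$ such that for all odd $n\ge n_0$ and all $s$ with $\gcd(n,s)=1$: $\mathrm{Vol}(M_{n,s})<\mathrm{Vol}(M_{\hat\gamma_n})$ if $|s|<n-2$, and $\mathrm{Vol}(M_{n,s})>\mathrm{Vol}(M_{\hat\gamma_n})$ if $|s|>n-2$.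

In particular, for odd $n\ge n_0$ a lift with $s=1$ has strictly smaller volume than $\hat\gamma_n$, so the conjecture fails. For odd $s$ a lift realizing $M_{n,s}$ can be chosen homotopic to $\hat\gamma_n$ through (not necessarily embedded) continuous lifts of $\gamma_n$.

**Theorem 2.** Let $n\ge n_0$ with $\gcd(n,30)=1$. There is $\kappa_n>1$ such that for every odd $r\equiv1\pmod n$ there are a closed hyperbolic surface of genus $r(n-1)/2$, a filling primitive closed geodesic $\gamma^{(r)}$ on it, and a lift $\tilde\gamma^{(r)}$ such that, as $r\to\infty$,
$$\frac{\mathrm{Vol}(M_{\hat\gamma^{(r)}})}{\mathrm{Vol}(M_{\tilde\gamma^{(r)}})}\to\kappa_n,\qquad \mathrm{Vol}(M_{\hat\gamma^{(r)}})-\mathrm{Vol}(M_{\tilde\gamma^{(r)}})\to+\infty .$$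

The minimizing lift is not determined; only lifts with $\gcd(n,s)=1$ are compared in Theorem 1(2).

## 4. Volumes under Dehn filling, and the limits of working with one curve

A slope on a torus cusp of a 3-manifold $X$ is a primitive class $\sigma$ in its first homology, and $X(\sigma)$ is the filling whose meridian is $\sigma$. If $X$ is hyperbolic, a horospherical torus $T$ is Euclidean; let $\|\sigma\|$ be the length of $\sigma$ on a fixed such torus. The number
$$q(\sigma)=\frac{\mathrm{length}(\sigma)^2}{\mathrm{area}(T)}$$
does not depend on the choice of horospherical torus and extends to a positive definite quadratic form on $H_1(T)$. For instance, if $T=\mathbb R^2/\mathbb Z^2$ is a square torus, then $q(p,s)=p^2+s^2$. We use two theorems.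

**[Th] (Thurston).** If some cusps of an orientable finite-volume hyperbolic 3-manifold $X$ are filled along slopes that all tend to infinity, the fillings are eventually hyperbolic and their volumes tend to $\mathrm{Vol}(X)$.

**[NZ] (Neumann–Zagier, Volumes of hyperbolic three-manifolds, Topology 24 (1985), Theorem 1A).** If all cusps $T_i$ of $X$ are filled along slopes $\sigma_i$, then as all $\|\sigma_i\|\to\infty$
$$\mathrm{Vol}(X(\sigma))=\mathrm{Vol}(X)-\pi^2\sum_i\frac1{q_i(\sigma_i)}+O\Big(\sum_i\|\sigma_i\|^{-4}\Big),\tag{2}$$
where the constant in $O$ depends only on $X$ and the norms.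

We will fill a single cusp $T$ and leave the others open, so we need the consequence that, for $\|\sigma\|$ large,
$$\Big|\mathrm{Vol}(X(\sigma))-\mathrm{Vol}(X)+\frac{\pi^2}{q(\sigma)}\Big|\le C\|\sigma\|^{-4}.\tag{3}$$
Indeed, $X(\sigma)$ is hyperbolic for $\|\sigma\|$ large by [Th]. Fill the remaining cusps along slopes $\sigma'\to\infty$. By [Th] applied to $X(\sigma)$, $\mathrm{Vol}(X(\sigma,\sigma'))\to\mathrm{Vol}(X(\sigma))$. By (2), $\mathrm{Vol}(X(\sigma,\sigma'))$ differs from $\mathrm{Vol}(X)-\pi^2/q(\sigma)$ by at most $C\|\sigma\|^{-4}$ plus terms in $\sigma'$ that tend to $0$. The limit is (3).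

A sensible first attempt is now this. Take one curve with one disk face, on a punctured surface, and suppose that $N$ is hyperbolic. The volumes in question are $\mathrm{Vol}(N(\mu+kh))\approx\mathrm{Vol}(N)-\pi^2/q(\mu+kh)$, and $q(\mu+kh)$ is a quadratic polynomial in $k$, with its minimum at some real $k_0$. A short slope means a small volume, so if $k_0$ is far from $0$, the canonical lift should not be best. The attempt stops at the error term. The slopes to be compared, $k=0$ and $k$ near $k_0$, are finitely many fixed slopes of one fixed manifold, and (3) says nothing about any given slope; it becomes sharp only for large $|k|$, where all volumes are close to $\mathrm{Vol}(N)$.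

To repair this we need a family in which all slopes $\mu+kh$ are long, with one constant $C$ throughout. We get it by letting the curves $\gamma_n$ be the preimages of one figure eight $e$ under cyclic covers. Then $N$ is an $n$-fold cover of one fixed manifold $Q$, and the slope $\mu+kh$ becomes, in $Q$, a class whose first coordinate is $n$. The second need is to locate the minimum $k_0$ without computing the hyperbolic metric; this will come from a symmetry.

## 5. A figure eight on a doubled triangle

**The curve.** Let $T$ be a hyperbolic triangle with vertices $A,B,C$ and angles $\alpha,\alpha,\delta\in[0,\pi/2)$, where angle $0$ means an ideal vertex. Let $DT$ be its double, made of a front and a back copy of $T$. It is a sphere with cone points of angles $2\alpha,2\alpha,2\delta$ (cusps for angle $0$). Orient it so that $A,B,C$ are in counterclockwise order around the front; draw the front with $A$ on the left, $B$ on the right and $C$ above.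

The bisector at $C$ is the symmetry axis of $T$, and it meets $AB$ orthogonally at a point $Z$. In the triangle $CZB$ the angles at $C$ and $B$ are $\delta/2$ and $\alpha$, both $<\pi/2$. Let $F_1$ be the foot of the perpendicular from $Z$ to the line $CB$. If $F_1$ were $B$, or lay beyond $B$, we would get $\alpha=\pi/2$, or a triangle $ZBF_1$ with angles $\pi-\alpha>\pi/2$ and $\pi/2$; both are impossible. The same argument applies at $C$, and an ideal vertex cannot be reached or passed at all. So $F_1$ is interior to the side $CB$, and $\beta:=\angle BZF_1<\angle BZC=\pi/2$. Let $F_2\in CA$ be the mirror image of $F_1$, so $\angle AZF_2=\beta$.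

Let $e$ be the closed path: front $ZF_1$, back $F_1Z$, front $ZF_2$, back $F_2Z$. At $F_i$ it crosses a side orthogonally, so it is geodesic there. At $Z$, unfold across $AB$, with the back below. The path that returns from $F_1$ arrives from the lower right at angle $\beta$ with $ZB$, and so continues to the upper left at angle $\beta$ with $ZA$, which is front $ZF_2$. In the same way, the path that returns from $F_2$ continues along front $ZF_1$. So $e$ is a closed geodesic. Its four segments are traversed once each and meet only at $Z,F_1,F_2$, so its only double point is $Z$. It is transverse, with sector angles $2\beta,\pi-2\beta,2\beta,\pi-2\beta$. The faces are the doubles of $AZF_2$, $BZF_1$ and $ZF_1CF_2$, that is, open disks $U_A,U_B,U_C$ that contain $A,B,C$ and have $1,1,2$ corners. Every corner angle is in $(0,\pi)$; at both corners of $U_C$ it is $\pi-2\beta$.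

Let $S=DT\setminus\{A,B,C\}$, with counterclockwise loops $a,b,c$ around $A,B,C$, so $a+b+c=0$ in $H_1(S)$. The loop front $ZF_1$, back $F_1Z$ passes above $B$ to the right and returns below: it is clockwise around $B$. Front $ZF_2$, back $F_2Z$ passes above $A$ to the left and returns below: it is counterclockwise around $A$. Hence
$$[e]=a-b\in H_1(S).\tag{4}$$

**Independence of $T$.** The purpose of this step is to let the triangle vary while the three-manifold stays fixed. Let $T,T'$ be two such triangles, with pairs $(S,e)$ and $(S',e')$. We construct an orientation-preserving, label-preserving diffeomorphism $f:S\to S'$ with $f(e)=e'$. Around $Z$ the half-edges of $e$ are, counterclockwise, front $F_1$, front $F_2$, back $F_2$, back $F_1$, and the same holds for $e'$. Straighten the two branches at $Z$, and the two at $Z'$, to coordinate axes and identify them, respecting labels. Each of the two edges of $e$ joins the two half-edges with the same $F_i$, and its tubular neighborhood is an untwisted band, so $f$ extends over a neighborhood of $e$. What remains is three half-open annuli $S^1\times[0,1)$ around $A,B,C$, on whose boundary circles $f$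 is given. Any orientation-preserving diffeomorphism of $S^1$ is isotopic to the identity, so $f$ extends.

The differential $df$ carries tangent lines of $e$ to tangent lines of $e'$, hence $\hat e$ to $\hat e'$, and it carries $h$ to $h$. It carries the tangent line field of a small counterclockwise loop around $A$ to that of a simple loop around $A'$. This loop is isotopic, through smooth simple loops in the annulus, to a small counterclockwise one, so the class is preserved; likewise at $B$ and $C$. Therefore
$$Q:=PT(S)\setminus\hat e,$$
together with these classes at its ends, does not depend on $T$.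

Now take $T$ ideal. Then $S$ is the complete thrice-punctured sphere, and $e$ is a filling closed geodesic. It is primitive because $a-b$ is primitive in $H_1(S)$. By [FH], $Q$ has a complete hyperbolic metric of finite volume. Its ends are the one at $\hat e$ and the tori $T_a,T_b,T_c$ over small loops around $A,B,C$.

For $i\in\{a,b,c\}$ let $\tau_i\in H_1(T_i)$ be the class of the tangent line field of the counterclockwise loop. It projects to the loop itself, so $(\tau_i,h)$ is a basis of $H_1(T_i)$. Put
$$\lambda:=\tau_c-h\in H_1(T_c).\tag{5}$$

## 6. Reflecting lines in the tangent lines of the curve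

We want to show that $\lambda$ and $h$ are orthogonal on the cusp $T_c$. Symmetries of the base do not help. Let $f$ be a diffeomorphism of $S$ that preserves $e$ and the end $C$. If $f$ preserves orientation, $df$ fixes $\tau_c$ and $h$. If $f$ reverses orientation (for example, exchanges front and back), a counterclockwise loop becomes clockwise and fibers are reversed, so $\tau_c\mapsto-\tau_c$ and $h\mapsto-h$. In both cases the action on $H_1(T_c)$ is $\pm\mathrm{id}$, which preserves every quadratic form and tells us nothing.

So we use a map that moves no point of $S$ and reflects each fiber. An orientation-reversing projective involution of the circle $PT_xS$ has exactly two fixed lines, and an unordered pair of distinct lines determines it. For the two coordinate axes of $\mathbb R^2$ it is $[X:Y]\mapsto[X:-Y]$, which sends the line of slope $m$ to the line of slope $-m$.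

**Lemma 2.** There is an orientation-reversing homeomorphism $\Phi$ of $PT(S)$ covering $\mathrm{id}_S$ and fixing $\hat e$ pointwise, with $\Phi_*h=-h$ and $\Phi_*\lambda=\lambda$ on $H_1(T_c)$. Consequently, on the cusp $T_c$ of hyperbolic $Q$,
$$q(p\lambda+sh)=\xi p^2+\eta s^2,\qquad \xi,\eta>0.\tag{6}$$

**Step 1: construction of $\Phi$.** The unordered pairs of distinct lines form a fiber bundle $\mathcal E$ over $S$, and we need a section $r$ for which $r_x$ fixes the tangent lines of $e$. Over $Z$ take the pair of the two tangent lines of $e$. At any other point $x\in e$ take $\{\ell_x,\nu_x\}$, where $\ell_x$ is the tangent line of $e$ and $\nu_x\ne\ell_x$. At both ends of each of the two edges of $e$, continuity prescribes $\nu$: it is the tangent line of the other branch at $Z$. The bundle of intervals $PT_x\setminus\{\ell_x\}$ over a compact edge is trivial, so $\nu$ exists with the prescribed end values. To extend over the faces, let $\psi_i:S^1\times[0,1)\to S$ be a homeomorphism of $S^1\times(0,1)$ onto the punctured face $U_i$ minus its vertex that runs along the boundary path on $S^1\times0$. The bundle $\psi_i^*\mathcal E$ is isomorphic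 to $(\psi_i^*\mathcal E|_{S^1\times0})\times[0,1)$, so the section extends constantly in the radial direction. As in Lemma 1, $S$ is the quotient of the three half-open annuli, so we get a continuous section $r$ over $S$.

Regard $r_x$ as the involution and put $\Phi(x,\ell)=(x,r_x(\ell))$. This is a homeomorphism over $\mathrm{id}_S$. It reverses fibers, so it is orientation-reversing and $\Phi_*h=-h$. It fixes $\hat e$ pointwise, so it acts on $Q$. It preserves $T_a,T_b,T_c$, which are full preimages of loops.

**Step 2: action on $\lambda$.** We represent $\tau_c$ by a loop of lines that $\Phi$ visibly controls. Work in $\psi_c^*PT(S)$ over $S^1\times[0,1)$, on which $\Phi$ acts and whose first homology is identified with $H_1(T_c)$ by inclusion. Isotope the small counterclockwise loop around $C$, through smooth simple loops, to one that runs close to the boundary path of $U_C$, with $U_C$ on the left and the two corners rounded. When the loop converges to the boundary, its tangent line field converges uniformly (suitably parametrized) to the following loop over $S^1\times0$, which thus represents $\tau_c$: it follows the tangent line of $e$ along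 the edges, and at each of the two corners it rotates counterclockwise from the incoming line $\ell$ to the outgoing line $\ell'$ by the exterior angle, which is $\pi$ minus the corner angle and so lies in $(0,\pi)$.

The map $\Phi$ fixes the tangent lines along the edges. At a corner, $r_Z$ fixes $\ell$ and $\ell'$ and reverses orientation. So it replaces the counterclockwise arc from $\ell$ to $\ell'$ by the clockwise arc from $\ell$ to $\ell'$. The counterclockwise arc followed by the reverse of the clockwise arc is $h$, so the replacement contributes $-h$. There are two corners, hence $\Phi_*\tau_c=\tau_c-2h$, and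
$$\Phi_*\lambda=\tau_c-2h-\Phi_*h=\tau_c-2h+h=\lambda .$$

**Step 3: orthogonality.** Rigidity turns the homeomorphism $\Phi$ into a statement on the cusp shape. Let $\Pi=\pi_1(T_c)\subset\Gamma=\pi_1(Q)\subset\mathrm{Isom}^+(\mathbb H^3)$, with base point on $T_c$. Since $\Phi(T_c)=T_c$, moving the base point back inside $T_c$ gives an automorphism $\Phi_*$ of $\Gamma$ with $\Phi_*(\Pi)=\Pi$, which acts on $\Pi=H_1(T_c)$ as above. By Mostow–Prasad, $\Phi_*(\gamma')=g\gamma'g^{-1}$ for all $\gamma'\in\Gamma$, for some isometry $g$ of $\mathbb H^3$. Then $g$ fixes the fixed point of $\Pi$ and acts on $\mathbb C=\partial\mathbb H^3\setminus\mathrm{pt}$ as a Euclidean similarity that conjugates the lattice of translations $\Pi$ to itself. A lattice has a fixed covolume, so the scale factor is $1$, and $\Phi_*$ preserves the Euclidean inner product on $\Pi$. Therefore $\langle\lambda,h\rangle=\langle\Phi_*\lambda,\Phi_*h\rangle=\langle\lambda,-h\rangle$, so $\lambda\perp h$. Hence $q(p\lambda+sh)=(p^2|\lambda|^2+s^2|h|^2)/\mathrm{area}(T_c)$, which is (6). $\square$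

## 7. Cyclic covers of the figure eight and their slopes

**The surface $\Sigma_n$ and the curve $\gamma_n$.** Let $n\ge3$ be odd, $\alpha=0$, $\delta=\pi/n$. Define $\varphi:H_1(S)\to\mathbb Z/n$ by $\varphi(a)=1$, $\varphi(b)=0$, $\varphi(c)=-1$; by (4), $\varphi(e)=1$. Take the corresponding $n$-fold cyclic cover of $S$. Over $C$ it has a single end, and we add a point $o$ there. The cone angle at $o$ is $n\cdot 2\pi/n=2\pi$, so the result $\Sigma_n$ is a smooth complete hyperbolic surface of finite area. It has one cusp $\tilde a$ over $A$ and $n$ cusps $b_1,\dots,b_n$ over $B$; we use the same letters for the counterclockwise loops around them. Since $\chi(\Sigma_n\setminus o)=-n$ and there are $n+2$ ends, the genus is $0$: $\Sigma_n$ is a sphere with $n+1$ punctures.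

Since $\varphi(e)$ generates $\mathbb Z/n$, the preimage of $e$ is one closed geodesic $\gamma_n$ that covers $e$ $n$ times. It is injective except for the $n$ transverse double points over $Z$, hence primitive. Its faces are a disk around $o$ with $2n$ corners, one once-punctured disk over $U_A$, and $n$ once-punctured disks over $U_B$. So $\gamma_n$ is filling. For $n=3$ this is a curve with three double points on a four-punctured sphere; the corners add up as they should: $6+3+3\cdot1=12=4\cdot3$.

In the notation of Section 2, $P=\{o\}$. Put
$$N_n:=PT(\Sigma_n\setminus o)\setminus\hat\gamma_n .$$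
Since $\Sigma_n\setminus o\to S$ is a local isometry, the preimage of $\hat e$ is $\hat\gamma_n$, and $N_n$ is the $n$-fold cyclic cover of $Q$ given by $\pi_1(Q)\to\pi_1(S)\xrightarrow{\varphi}\mathbb Z/n$. Here $Q$ is the fixed manifold of Section 5, although the triangle depends on $n$.

**Slopes.** This step expresses the slopes on $N_n$ in the cusp $T_c$ of $Q$. Over $T_c$ lies one torus $T_o$, and $H_1(T_o)\to H_1(T_c)$ is injective with image $\{p\lambda+sh:\ n\mid p\}$, because $\lambda$ projects to $c$ and $\varphi(c)=-1$. Let $D$ be a small round disk around $o$ and $\mu$ the meridian class of Section 2. The tangent line of $\partial D$ turns by $2\pi$, twice around the fiber, so its class is $\tau_o=\mu+2h$. Further, $\tau_o\mapsto n\tau_c$ and $h\mapsto h$. With $\tau_c=\lambda+h$ this gives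
$$\mu+kh\longmapsto n\tau_c+(k-2)h=n\lambda+(n-2+k)h\qquad(k\in\mathbb Z).\tag{7}$$
For $s\in\mathbb Z$ define
$$M_{n,s}:=N_n(\mu+kh),\qquad k=s-(n-2).$$
So $M_{n,s}$ is the filling along the class that maps to $n\lambda+sh$, and $PT\Sigma_n\setminus\hat\gamma_n=N_n(\mu)=M_{n,n-2}$.

Here the reason for the failure of (1) becomes visible. By (6) the form is $q(n\lambda+sh)=\xi n^2+\eta s^2$, centered at $s=0$, and the canonical lift sits at $s=n-2$, far from the center.

**All lifts.** By Lemma 1 the complement of any lift of $\gamma_n$ is $N_n(\mu-dh)=M_{n,n-2-d}$ for some $d\in\mathbb Z$. Every $d$ occurs: $H_1(\Sigma_n\setminus o)$ is free on $\tilde a,b_1,\dots,b_n$ and $[\partial D]=-(\tilde a+\sum b_i)$. So the complements are exactly the $M_{n,s}$, $s\in\mathbb Z$.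

**Symmetry in $s$.** $\Phi$ covers $\mathrm{id}_S$ and fixes $\hat e$, so it lifts to $N_n$ by the formula $(y,\ell)\mapsto(y,r\ell)$, with $r$ pulled back from $S$. On $H_1(T_o)\subset H_1(T_c)$ it sends $n\lambda+sh$ to $n\lambda-sh$. Hence $M_{n,s}\cong M_{n,-s}$. This completes the proof of Theorem 1(1).

We can check the number $n-2$ by hand. The disk face has $2n$ corners, so the computation of Lemma 2 on $T_o$ gives $\Phi_*\tau_o=\tau_o-2nh$. With $\mu=\tau_o-2h$ this is $\Phi_*\mu=\mu-2(n-2)h$. The slope fixed by $\Phi$ is therefore $\mu-(n-2)h$, that is, $k=-(n-2)$ and $s=0$, in agreement with (7).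

**Homotopic lifts.** We prove the last sentence of Theorem 1. The side $AC$ crosses $e$ exactly once, at $F_2$, and $BC$ exactly once, at $F_1$. Count intersections with the arc from $A$ to $C$ so that $a$ counts $+1$ (then $b$ counts $0$), and with the arc from $B$ to $C$ so that $b$ counts $+1$ (then $a$ counts $0$). By (4), $e$ counts $+1$ and $-1$ respectively. The lifts of these arcs join $\tilde a$, respectively each $b_i$, to $o$, and each lift crosses $\gamma_n$ exactly once, with the same sign as below. These intersection numbers are the coefficients in the basis $\tilde a,b_1,\dots,b_n$, so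
$$[\gamma_n]=\tilde a-\sum_i b_i\in H_1(\Sigma_n\setminus o).$$
Let $s$ be odd; then $d=n-2-s$ is even. Choose $u$ of degree $-d/2$ on $\tilde a$ and of total degree $-d/2$ on the $b_i$. Its degree on $\partial D$ is $d$, and its degree on $\gamma_n$ is $-d/2+d/2=0$. So $u\circ\gamma_n$ lifts to $\vartheta:\mathbb S^1\to\mathbb R$, and $R_{t\vartheta}\hat\gamma_n$, $t\in[0,1]$, is a homotopy through continuous lifts from $\hat\gamma_n$ to $F_u\circ\hat\gamma_n$, whose complement is $M_{n,s}$.

**Lemma 3.** If $\gcd(n,s)=1$, then $M_{n,s}$ is an $n$-fold cover of $Q(n\lambda+sh)$.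

**Proof.** The class $n\lambda+sh$ is primitive and projects to $nc$, so it is killed by the homomorphism to $\mathbb Z/n$. Hence the homomorphism factors through $\pi_1(Q(n\lambda+sh))$, and the cover $N_n\to Q$ extends to an $n$-fold cover of $Q(n\lambda+sh)$. Over the filling solid torus every component of the cover has a boundary torus over $T_c$; there is only one, $T_o$, so the cover is connected there. A connected finite cover of a solid torus is a solid torus whose meridian is a lift of the meridian. So its meridian is a class on $T_o$ that maps to $n\lambda+sh$. By (7) and injectivity it is $\mu+kh$ with $n-2+k=s$. $\square$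

So, if $\gcd(n,s)=1$ and $Q(n\lambda+sh)$ is hyperbolic, Mostow–Prasad gives
$$\mathrm{Vol}(M_{n,s})=n\,V(n,s),\qquad V(n,s):=\mathrm{Vol}(Q(n\lambda+sh)).\tag{8}$$

Consider the smallest cases. For $n=3$ the canonical lift has $s=1$, already the smallest $|s|$ coprime to $3$, so Lemma 3 offers no competitor with smaller $|s|$. For $n=5$ it has $s=3$, and $s=1,2$ are shorter slopes. To be sure that a shorter slope has smaller volume, however, we need $n$ large.

## 8. The volume comparison for large $n$

We prove Theorem 1(2). Write $q(n,s)=\xi n^2+\eta s^2$. The norm of $n\lambda+sh$ is at least $n|\lambda|$, whatever $s$ is. Thus (3), applied to the one manifold $Q$, gives constants $C,n_1$ such that for all $n\ge n_1$ and all $s$ coprime to $n$ the manifold $Q(n\lambda+sh)$ is hyperbolic and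
$$\Big|V(n,s)-\mathrm{Vol}(Q)+\frac{\pi^2}{q(n,s)}\Big|\le\frac C{n^4}.\tag{9}$$
The constants $\xi,\eta,C$ depend neither on $n$ nor on $s$. Let $n\geq n_1$ be odd, so $\gcd(n,n-2)=1$, and let $\gcd(n,s)=1$. Note that $q(n,s)\le(\xi+\eta)n^2$ whenever $|s|\le n$.

**Smaller $|s|$.** Let $|s|\le n-3$. We have $(n-2)^2-s^2\ge(n-2)^2-(n-3)^2=2n-5$, so
$$\frac1{q(n,s)}-\frac1{q(n,n-2)}=\frac{\eta\big((n-2)^2-s^2\big)}{q(n,s)\,q(n,n-2)}\ge\frac{\eta(2n-5)}{(\xi+\eta)^2n^4}.$$
With (9) for $s$ and for $n-2$,
$$V(n,n-2)-V(n,s)\ge\Big[\frac{\pi^2\eta(2n-5)}{(\xi+\eta)^2}-2C\Big]n^{-4},$$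
which is positive for all large $n$, uniformly in $s$. The gain is of order $n^{-3}$ and the error of order $n^{-4}$; this is what makes the comparison work even for neighboring values of $s$.

**Larger $|s|$.** Let $|s|\ge n-1$. Then $q(n,s)\ge q(n,n-1)$, so
$$\frac1{q(n,n-2)}-\frac1{q(n,s)}\ge\frac1{q(n,n-2)}-\frac1{q(n,n-1)}=\frac{\eta\big((n-1)^2-(n-2)^2\big)}{q(n,n-2)\,q(n,n-1)}\ge\frac{\eta(2n-3)}{(\xi+\eta)^2n^4}.$$
By (9) again, $V(n,s)-V(n,n-2)\ge\big[\pi^2\eta(2n-3)(\xi+\eta)^{-2}-2C\big]n^{-4}$, which is positive for all large $n$, uniformly in $s$.

Choose $n_0\ge\max(n_1,5)$ such that both brackets are positive for $n\ge n_0$. With (8) and $M_{\hat\gamma_n}\cong M_{n,n-2}$ this proves Theorem 1(2). For odd $n\ge n_0$ we have $1<n-2$ and $\gcd(n,1)=1$, so $\mathrm{Vol}(M_{n,1})<\mathrm{Vol}(M_{\hat\gamma_n})$. Since $M_{n,1}$ is the complement of a lift of $\gamma_n$, the conjecture is disproved. $\square$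

For $s=1$ the gap is explicit to first order. We have $1/q(n,1)=\frac1{\xi n^2}+O(n^{-4})$ and $1/q(n,n-2)=\frac1{(\xi+\eta)n^2}+O(n^{-3})$. By (8) and (9),
$$\mathrm{Vol}(M_{\hat\gamma_n})-\mathrm{Vol}(M_{n,1})=\frac{\pi^2}n\Big(\frac1\xi-\frac1{\xi+\eta}\Big)+O(n^{-2}).$$
On these punctured surfaces this gap tends to $0$. The closed surfaces below give an unbounded one.

## 9. Closed surfaces with an unbounded gap

We prove Theorem 2, with the $n_0$ just chosen. Fix $n\ge n_0$ with $\gcd(n,30)=1$ and put $Q_s:=Q(n\lambda+sh)$ for $s\in\{1,n-2\}$. By Section 8 these are hyperbolic and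
$$\kappa_n:=\mathrm{Vol}(Q_{n-2})/\mathrm{Vol}(Q_1)>1 .$$
The plan is to use covers in which the ends over $A$ and $B$ are closed up too. The cover will be so large that the fillings at $A$ and $B$ have almost no effect on volume, while the filling at $C$ stays the fixed slope $n\lambda+sh$.

**Step 1: the surface and the curve.** Let $r$ be odd with $r\equiv1\pmod n$, and $m=nr$. Take $T$ with $\alpha=\pi/m$, $\delta=\pi/n$, and
$$\varphi:H_1(S)\to\mathbb Z/m,\qquad\varphi(a)=1,\quad\varphi(b)=-1-r,\quad\varphi(c)=r .$$
The sum of the three values is $0$, as it must be, and $\varphi(e)=\varphi(a)-\varphi(b)=r+2$. The following hold: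

* $\varphi(b)$ is a unit: $\gcd(r+1,r)=1$, and $r+1\equiv2\pmod n$ with $n$ odd.
* $\varphi(e)$ is a unit: $\gcd(r+2,r)=\gcd(2,r)=1$, and $r+2\equiv3\pmod n$ with $3\nmid n$.
* $\varphi(c)$ has order $n$.

Take the $m$-fold cyclic cover of $S$ and add one point $o_a$ over $A$, one point $o_b$ over $B$, and $r$ points $o_1,\dots,o_r$ over $C$. The cone angles are $m\cdot\frac{2\pi}m=2\pi$ at $o_a,o_b$ and $n\cdot\frac{2\pi}n=2\pi$ at $o_j$. So we get a closed hyperbolic surface $\Sigma^{(r)}$ with $\chi=-m+r+2=2-r(n-1)$, of genus $r(n-1)/2$. As in Section 7, because $\varphi(e)$ is a unit, the preimage $\gamma^{(r)}$ of $e$ is a single primitive closed geodesic whose self-intersections are the $m$ double points over $Z$. Its faces are $r+2$ disks, one around each added point, so it is filling. With $P=\{o_a,o_b,o_1,\dots,o_r\}$, the manifold $N:=PT(\Sigma^{(r)}\setminus P)\setminus\hat\gamma^{(r)}$ is the corresponding $m$-fold cover of $Q$.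

**Step 2: two lifts and their slopes.** As in (7), the tangent line field of a small circle around an added point is $\mu+2h$ and maps to $m\tau_a$, $m\tau_b$, $n\tau_c$ respectively. So
$$\mu+kh\longmapsto m\tau_a+(k-2)h,\qquad m\tau_b+(k-2)h,\qquad n\lambda+(n-2+k)h\tag{10}$$
at $o_a$, $o_b$, $o_j$ respectively. By Section 2, for any integers $d_a,d_b,d_1,\dots,d_r$ with sum $0$ there is a $u$ with these degrees, and the complement of $F_u\circ\hat\gamma^{(r)}$ is $N$ filled along the slopes with $k=-d_a,-d_b,-d_j$. The condition on the sum is why the twisting at the $o_j$ has to be compensated; we compensate it at $o_b$.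

* The canonical lift has all degrees $0$. The images of its slopes are $\sigma_a=m\tau_a-2h$, $\sigma_b=m\tau_b-2h$, and $n\lambda+(n-2)h$ at every $o_j$. They are primitive because $m$ and $n$ are odd.
* The lift $\tilde\gamma^{(r)}$ has $d_j=n-3$ for all $j$, $d_a=0$, $d_b=-r(n-3)$. The images are $\sigma_a=m\tau_a-2h$, $\sigma_b=m\tau_b+(r(n-3)-2)h$, and $n\lambda+h$ at every $o_j$. The class $\sigma_b$ is primitive since $\gcd(r(n-3)-2,r)=\gcd(2,r)=1$, and $r(n-3)-2\equiv-5\pmod n$ with $5\nmid n$; the other classes are clearly primitive.

**Step 3: covers of fillings of $Q$.** The homomorphism $\pi_1(Q)\to\mathbb Z/m$ kills $h$, and it kills all these classes because $m\varphi(a)=m\varphi(b)=0$ and $n\varphi(c)=nr=0$ in $\mathbb Z/m$. So the cover $N\to Q$ extends over the fillings. Over each filling solid torus every component of the cover is a solid torus bounded by exactly one of the tori over $T_a$, $T_b$ or $T_c$, and its meridian is a lift of the meridian below. On each such torus the map to $H_1(T_i)$ is injective, so by (10) the meridians are exactly the slopes of Step 2. Hence there are $m$-fold covers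
$$M_{\hat\gamma^{(r)}}\to Q_{n-2}(\sigma_a,\sigma_b),\qquad M_{\tilde\gamma^{(r)}}\to Q_1(\sigma_a,\sigma_b),$$
with the respective $\sigma_a,\sigma_b$.

**Step 4: the limit $r\to\infty$.** The manifolds $Q_{n-2}$ and $Q_1$ are fixed and hyperbolic, with cusps $T_a$ and $T_b$. All slopes $\sigma_a,\sigma_b$ tend to infinity, since their $\tau$-coefficient is $m=nr$. By [Th] the fillings are hyperbolic for large $r$, with volumes tending to $\mathrm{Vol}(Q_{n-2})$ and $\mathrm{Vol}(Q_1)$. By Mostow–Prasad the volume of the $m$-fold cover is $m$ times the volume below, so
$$\frac{\mathrm{Vol}(M_{\hat\gamma^{(r)}})}m\to\mathrm{Vol}(Q_{n-2}),\qquad\frac{\mathrm{Vol}(M_{\tilde\gamma^{(r)}})}m\to\mathrm{Vol}(Q_1)<\mathrm{Vol}(Q_{n-2}).$$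
Therefore the ratio of the two volumes tends to $\kappa_n>1$. Their difference is $m$ times a quantity with positive limit $\mathrm{Vol}(Q_{n-2})-\mathrm{Vol}(Q_1)$, and so tends to $+\infty$. This proves Theorem 2. $\square$
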